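\title{Continuous cocycles with constant periodic data need not be monochromatic}

\begin{abstract}
A continuous cocycle of $2\times2$ matrices of determinant $\pm1$ has constant periodic data if all periodic orbits of the base have the same Lyapunov exponent, and it is monochromatic if all ergodic measures have the same Lyapunov exponent. We show that the first property does not imply the second. Over every transitive subshift of finite type on an infinite space and every transitive Anosov diffeomorphism, and for every $\lambda>0$, there is a continuous $\mathrm{SL}(2,\mathbb R)$-cocycle whose periodic exponents all vanish and whose Lyapunov spectrum is $\{0,\lambda\}$. Such cocycles exist arbitrarily close to the identity. The cocycle is diagonal on a compact invariant set $K$ modeled on a hierarchical subshift, and off $K$ it preserves a continuous section of the trivial bundle with fiber the hyperbolic plane. We also show that the common periodic exponent is always the minimum of the spectrum, and that uniformly hyperbolic cocycles with constant periodic data are monochromatic.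
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a compact metric space, $T\colon X\to X$ a homeomorphism, and $\mathrm{SL}^{\pm}(2,\mathbb R)$ the group of real $2\times2$ matrices of determinant $\pm1$. A continuous map $A\colon X\to\mathrm{SL}^{\pm}(2,\mathbb R)$ defines a \emph{continuous cocycle} $(T,A)$. Its products $A^{(n)}(x)$, $n\in\mathbb Z$, are determined by $A^{(1)}=A$ and $A^{(m+n)}(x)=A^{(m)}(T^nx)A^{(n)}(x)$; for $n\ge1$,
\[
A^{(n)}(x)=A(T^{n-1}x)\cdots A(Tx)A(x).
\]
By an \emph{ergodic measure} we mean a $T$-invariant ergodic Borel probability measure. For each ergodic measure $\mu$ there is a number $\lambda(T,A,\mu)$, the \emph{Lyapunov exponent}, such that $\frac1n\log\|A^{(n)}(x)\|\to\lambda(T,A,\mu)$ as $n\to+\infty$ for $\mu$-almost every $x$. Here $\|\cdot\|$ is the Euclidean operator norm. A matrix of determinant $\pm1$ has norm at least $1$, so $\lambda(T,A,\mu)\ge0$. The \emph{Lyapunov spectrum} $\Lambda(T,A)$ is the set of the numbers $\lambda(T,A,\mu)$ over all ergodic $\mu$, and the cocycle is \emph{monochromatic} if $\Lambda(T,A)$ is a single number.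

The simplest ergodic measures are the \emph{periodic measures}, the uniform measures on periodic orbits. If $T^np=p$, the exponent of the orbit of $p$ is $\frac1n$ times the logarithm of the spectral radius of $A^{(n)}(p)$, so it is computed from one finite product. Following DeWitt and Gogolev, we say that $(T,A)$ has \emph{constant periodic data} if all periodic measures have the same exponent. By a \emph{hyperbolic base} we mean a transitive subshift of finite type on an infinite space or a transitive Anosov diffeomorphism of a compact manifold. The following question comes from Bochi's paper \cite{Bochi}.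

\medskip
\noindent\textbf{Question.} \emph{Is every continuous cocycle over a hyperbolic base with constant periodic data monochromatic?}
\medskip

The simplest cases suggest a positive answer. Over a hyperbolic base every ergodic measure is a weak* limit of periodic measures (Proposition~\ref{prop:density}). If $A(x)=\mathrm{diag}(e^{f(x)},e^{-f(x)})$ with $f$ continuous, then $\log\|A^{(n)}(x)\|=|\sum_{j<n}f(T^jx)|$, so $\lambda(T,A,\mu)=|\int f\,d\mu|$ is a weak* continuous function of $\mu$, and a value shared by all periodic measures is shared by all ergodic ones. For matrices that do not commute, the exponent is only an infimum of continuous functions of $\mu$ (formula \eqref{eq:kingman} below), and an infimum of continuous functions can jump up at a limit. The question asks whether such a jump can happen while all periodic exponents agree. It can, over every hyperbolic base. Expansivity, shadowing and transitivity are recalled in Section~\ref{sec:prelim}.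

\begin{theorem}\label{thm:main}
Let $T$ be an expansive, transitive homeomorphism with shadowing on an infinite compact metric space $X$. For every $\lambda>0$ there is a continuous $A\colon X\to\mathrm{SL}(2,\mathbb R)$ such that all periodic orbits have exponent $0$ (and periodic orbits exist), while $\Lambda(T,A)=\{0,\lambda\}$. Moreover, for every $\varepsilon>0$ there is such an $A$, for some $\lambda=\lambda(\varepsilon)>0$, with $\sup_x\|A(x)-I\|<\varepsilon$.
\end{theorem}

Subshifts of finite type and Anosov diffeomorphisms are expansive and have shadowing \cite{Bowen,Walters}, so every hyperbolic base satisfies the hypotheses, and the answer to the Question is no over each of them.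

The second theorem is not needed for this answer; it records what periodic data do determine. The cocycle $(T,A)$ is \emph{uniformly hyperbolic} if there are lines $E^u(x)$, $E^s(x)$ depending continuously on $x$, with $\mathbb R^2=E^u(x)\oplus E^s(x)$, $A(x)E^u(x)=E^u(Tx)$, $A(x)E^s(x)=E^s(Tx)$, and constants $\Gamma\ge1$, $\gamma>0$ such that for all $n\ge0$ we have $\|A^{(n)}(x)v\|\ge\Gamma^{-1}e^{\gamma n}\|v\|$ for $v\in E^u(x)$ and $\|A^{(n)}(x)v\|\le\Gamma e^{-\gamma n}\|v\|$ for $v\in E^s(x)$.

\begin{theorem}\label{thm:min}
Let $T$ be expansive with shadowing, and let $A\colon X\to\mathrm{SL}^{\pm}(2,\mathbb R)$ be continuous with constant periodic data $\lambda_0$ (and at least one periodic orbit). Then $\lambda_0=\min\Lambda(T,A)$. If $(T,A)$ is uniformly hyperbolic, it is monochromatic.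
\end{theorem}

Theorem~\ref{thm:min} is proved in Section~\ref{sec:min}. Section~\ref{sec:idea} shows the mechanism behind Theorem~\ref{thm:main} on a word of length four and lists the difficulties. Sections~\ref{sec:words} and~\ref{sec:rules} build a symbolic model, Section~\ref{sec:K} places it inside $X$, Section~\ref{sec:ext} extends the cocycle to all of $X$, and Section~\ref{sec:exp} computes the exponents.

\section{Preliminaries}\label{sec:prelim}

\subsection{The base}

A \emph{subshift of finite type} is the set of bi-infinite sequences over a finite alphabet in which no word from a given finite list occurs, with the shift map. An \emph{Anosov diffeomorphism} is a diffeomorphism of a compact manifold whose tangent bundle splits into two invariant subbundles, one uniformly expanded and one uniformly contracted by the derivative. We use only the following three properties of these systems.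

\begin{itemize}
\item $T$ is \emph{expansive} if there is $e_0>0$ such that $d(T^jx,T^jy)\le e_0$ for all $j\in\mathbb Z$ implies $x=y$.
\item A \emph{$\delta$-pseudo-orbit} is a sequence $(\xi_j)_{j\in\mathbb Z}$ with $d(T\xi_j,\xi_{j+1})\le\delta$ for all $j$. A point $x$ \emph{$\varepsilon$-shadows} it if $d(T^jx,\xi_j)\le\varepsilon$ for all $j$. The map $T$ has \emph{shadowing} if for each $\varepsilon>0$ there is $\delta>0$ such that every $\delta$-pseudo-orbit is $\varepsilon$-shadowed by some point. We then say that $\delta$ \emph{corresponds to} $\varepsilon$; any smaller $\delta$ does too.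
\item $T$ is \emph{transitive} if for all nonempty open sets $U,V$ there is $n\ge1$ with $T^nU\cap V\ne\emptyset$.
\end{itemize}

For subshifts of finite type, transitivity in this sense is the usual irreducibility: for any two words $u,v$ occurring in $X$, some word $uwv$ occurs in $X$. For Anosov diffeomorphisms it is equivalent to the existence of a dense orbit, because $X$ has no isolated points. We check the implication that matters here. Let $x$ have a dense orbit in a space without isolated points. Every ball then contains infinitely many points of the orbit, so $X$ is the union of the $\alpha$-limit set and the $\omega$-limit set of $x$, both closed and invariant. If the $\omega$-limit set has interior, it contains a point of the orbit and hence equals $X$; otherwise its complement is dense and the $\alpha$-limit set equals $X$. In both cases there are $a<b$ with $T^ax\in U$ and $T^bx\in V$.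

\begin{remark}\label{rem:hyp}
Theorem~\ref{thm:main} fails if $X$ is finite, since then $X$ is one periodic orbit. It also fails if transitivity is weakened to the existence of a dense two-sided orbit. The subshift of $\{0,1\}^{\mathbb Z}$ with the word $10$ forbidden consists of two fixed points and one orbit going from the first to the second. It is infinite and that orbit is dense, but all ergodic measures are periodic.
\end{remark}

\begin{lemma}\label{lem:closing}
Let $T$ be expansive with constant $e_0$.
\begin{enumerate}
\item[(a)] Suppose that $T$ has shadowing, $0<\varepsilon\le e_0/2$, and $\delta$ corresponds to $\varepsilon$. If $n\ge1$ and $d(T^nx,x)\le\delta$, then there is $y$ with $T^ny=y$ and $d(T^jy,T^jx)\le\varepsilon$ for $0\le j<n$.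
\item[(b)] If $d(T^jx,T^jy)\le e_0$ for all large $j$, then $d(T^jx,T^jy)\to0$ as $j\to+\infty$. The same holds for $j\to-\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The $n$-periodic sequence $\xi$ with $\xi_j=T^jx$ for $0\le j<n$ is a $\delta$-pseudo-orbit. Let $y$ $\varepsilon$-shadow it. Since $\xi_{j+n}=\xi_j$, the point $T^ny$ also $\varepsilon$-shadows it. Hence $d(T^jy,T^jT^ny)\le2\varepsilon\le e_0$ for all $j$, and $T^ny=y$.

(b) Let $(x',y')$ be the limit of $(T^{j_k}x,T^{j_k}y)$ along some $j_k\to+\infty$. For each $i\in\mathbb Z$ we have $d(T^ix',T^iy')=\lim_kd(T^{i+j_k}x,T^{i+j_k}y)\le e_0$, so $x'=y'$. All limit points lie on the diagonal, and compactness gives the claim. For $j\to-\infty$ apply this to $T^{-1}$.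
\end{proof}

\subsection{Ergodic theory}

We use the following textbook facts. The Borel probability measures on $X$ form a compact metrizable space in the weak* topology. If $\mu$ is ergodic, then $\mu$-almost every $x$ is \emph{generic}, meaning $\frac1n\sum_{j<n}f(T^jx)\to\int f\,d\mu$ for all continuous $f$ (Birkhoff), and \emph{recurrent}, meaning $T^{n_k}x\to x$ for some $n_k\to\infty$; almost every point of a set of positive measure returns to it infinitely often (Poincar\'e). Every invariant measure is an average of ergodic ones (ergodic decomposition). Finally, the sequence $\int\log\|A^{(N)}\|\,d\mu$ is subadditive in $N$, and Kingman's subadditive ergodic theorem gives the existence of the exponent together with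
\begin{equation}\label{eq:kingman}
\lambda(T,A,\mu)=\lim_{N\to\infty}\frac1N\int\log\|A^{(N)}\|\,d\mu=\inf_{N\ge1}\frac1N\int\log\|A^{(N)}\|\,d\mu .
\end{equation}

\subsection{The hyperbolic plane and invariant sections}

Put
\[
R_\varphi=\begin{pmatrix}\cos\varphi&-\sin\varphi\\ \sin\varphi&\cos\varphi\end{pmatrix},\qquad J=R_{\pi/2}=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad D_s=\begin{pmatrix}e^s&0\\0&e^{-s}\end{pmatrix}.
\]
For $s\ge0$ and $\alpha\ge0$ we have $\|D_s-I\|=e^s-1$ and $\|R_\alpha-I\|=2|\sin(\alpha/2)|\le\alpha$.

Let $\mathbb H$ be the upper half-plane with the metric $|dw|/\operatorname{Im}w$ and distance $d_{\mathbb H}$. The group $\mathrm{SL}(2,\mathbb R)$ acts on $\mathbb H$ by the isometries $w\mapsto(aw+b)/(cw+d)$. The stabilizer of $i$ is the group $\mathrm{SO}(2)$ of rotations, $D_sw=e^{2s}w$, and $d_{\mathbb H}(i,e^{2s}i)=2|s|$. Every $g\in\mathrm{SL}(2,\mathbb R)$ has a singular value decomposition $g=R_\alpha D_sR_\beta$ with $s\ge0$; then $\|g\|=e^s$ and $d_{\mathbb H}(gi,i)=d_{\mathbb H}(D_si,i)=2s$. Thus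
\begin{equation}\label{eq:norm}
2\log\|g\|=d_{\mathbb H}(gi,i).
\end{equation}
The norm of a product is the distance by which it moves $i$. This gives a criterion for zero exponent in which recurrence replaces boundedness.

\begin{lemma}\label{lem:section}
Let $A\colon X\to\mathrm{SL}(2,\mathbb R)$ be continuous, let $U\subset X$ be open with $TU=U$, and let $z\colon U\to\mathbb H$ be continuous with $A(x)z(x)=z(Tx)$ for $x\in U$. Then $\lambda(T,A,\mu)=0$ for every ergodic $\mu$ with $\mu(U)=1$.
\end{lemma}

\begin{proof}
An open subset of a compact metric space is a countable union of compact sets, so there is a compact $Q\subset U$ with $\mu(Q)>0$. Let $\rho=\max_{x\in Q}d_{\mathbb H}(i,z(x))$. If $x,T^nx\in Q$, then $A^{(n)}(x)z(x)=z(T^nx)$ and \eqref{eq:norm} give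
\[
2\log\|A^{(n)}(x)\|\le d_{\mathbb H}\big(A^{(n)}(x)i,A^{(n)}(x)z(x)\big)+d_{\mathbb H}\big(z(T^nx),i\big)\le2\rho .
\]
For almost every $x\in Q$ this holds for infinitely many $n$, while $\frac1n\log\|A^{(n)}(x)\|$ converges to $\lambda(T,A,\mu)\ge0$. So the limit is $0$.
\end{proof}

We call $z$ an \emph{invariant section} over $U$. To repair sections that are only nearly invariant we need a continuous way to move one point of $\mathbb H$ to another. Put
\[
M(x+iy)=y^{-1/2}\begin{pmatrix}y&x\\0&1\end{pmatrix}\in\mathrm{SL}(2,\mathbb R),\qquad G(w,w')=M(w')M(w)^{-1}.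
\]
Then $M(w)i=w$, so $G\colon\mathbb H\times\mathbb H\to\mathrm{SL}(2,\mathbb R)$ is continuous, $G(w,w')w=w'$, and $G(w,w)=I$.

\section{What periodic data determine}\label{sec:min}

\begin{proposition}\label{prop:density}
If $T$ is expansive with shadowing, every ergodic measure is a weak* limit of periodic measures.
\end{proposition}

\begin{proof}
Let $\mu$ be ergodic and let $x$ be generic for $\mu$ and recurrent. Let $f_1,\dots,f_m$ be continuous functions and $\eta>0$. Choose $\varepsilon\le e_0/2$ such that $d(a,b)\le\varepsilon$ implies $|f_i(a)-f_i(b)|<\eta/2$ for all $i$, and let $\delta$ correspond to $\varepsilon$. Choose $n$ with $d(T^nx,x)\le\delta$ so large that $|\frac1n\sum_{j<n}f_i(T^jx)-\int f_i\,d\mu|<\eta/2$ for all $i$. The point $y$ of Lemma~\ref{lem:closing}(a) satisfies $T^ny=y$, so $\mu'=\frac1n\sum_{j<n}\delta_{T^jy}$ is a periodic measure, and $|\int f_i\,d\mu'-\int f_i\,d\mu|<\eta$ for all $i$. Thus every weak* neighborhood of $\mu$ contains a periodic measure, and the topology is metrizable.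
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:min}]
Let $\mu$ be ergodic and let $\mu_k\to\mu$ be periodic measures. For fixed $N$ the function $\log\|A^{(N)}\|$ is continuous, so the infimum in \eqref{eq:kingman} gives
\[
\frac1N\int\log\|A^{(N)}\|\,d\mu=\lim_k\frac1N\int\log\|A^{(N)}\|\,d\mu_k\ge\lambda_0 .
\]
Letting $N\to\infty$ we get $\lambda(T,A,\mu)\ge\lambda_0$. Since a periodic orbit exists, $\lambda_0\in\Lambda(T,A)$, so $\lambda_0=\min\Lambda(T,A)$.

Now let $(T,A)$ be uniformly hyperbolic. The function $f(x)=\log\|A(x)|_{E^u(x)}\|$ is continuous, and since $E^u$ is an invariant line, $\|A^{(n)}(x)|_{E^u(x)}\|=e^{f_n(x)}$ with $f_n=\sum_{j<n}f\circ T^j$. By compactness the projections of $\mathbb R^2$ onto $E^u(x)$ and $E^s(x)$ along each other have norm at most some $\Gamma'$. Since $e^{f_n}\ge\Gamma^{-1}$ and $\|A^{(n)}|_{E^s}\|\le\Gamma$,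
\[
e^{f_n(x)}\le\|A^{(n)}(x)\|\le\Gamma'\big(e^{f_n(x)}+\Gamma\big)\le\Gamma'(1+\Gamma^2)e^{f_n(x)} .
\]
By Birkhoff's theorem $\lambda(T,A,\mu)=\int f\,d\mu$ for every ergodic $\mu$. This is weak* continuous, so $\lambda(T,A,\mu)=\lim_k\lambda(T,A,\mu_k)=\lambda_0$.
\end{proof}

So a cocycle with constant periodic data $\lambda_0$ can fail to be monochromatic in only one way: some ergodic $\mu$ has exponent larger than $\lambda_0$. The periodic orbits that approximate $\mu$ see the same growth as $\mu$ over any fixed number of steps, and must lose the excess later by cancellation. The construction below arranges such a cancellation with $\lambda_0=0$.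

\section{The mechanism}\label{sec:idea}

We want a compact invariant set $K$ on which the cocycle is simple, and an invariant section over $X\setminus K$, which by Lemma~\ref{lem:section} kills the exponents of all measures off $K$. Think first of $X=\{0,1\}^{\mathbb Z}$ with the shift, and of $K$ as a subshift $\Omega$. Fix $\kappa>0$ and use on $\Omega$ the \emph{diagonal rule}: the matrix is $D_\kappa$ if the current symbol is $1$ and $I$ if it is $0$. The exponent is $\kappa$ times the frequency of ones. We need a measure on $\Omega$ with positive frequency of ones, no periodic sequence in $\Omega$ containing a one, and, since the cocycle must be continuous at $\Omega$, a way to undo the growth by small changes of the diagonal rule.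

The cancellation comes from $JD_s=D_{-s}J$, that is,
\begin{equation}\label{eq:cancel}
D_sJD_s=J\qquad\text{for all }s\in\mathbb R .
\end{equation}
A quarter turn exchanges the expanded and contracted axes, so a second stretch undoes the first. The matrix $J$ is far from $I$, but over a run of $b$ zeros it is the product of $b$ rotations $R_{\pi/(2b)}$, each within $\pi/(2b)$ of $I$.

\begin{example}\label{ex:block}
Take the block $1001$ and the matrices $D_\kappa,R_{\pi/4},R_{\pi/4},D_\kappa$. Let $y=e^{2\kappa}$. Since $R_{\pi/4}w=(w-1)/(w+1)$, the point $i$ moves as follows: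
\[
i\ \longmapsto\ yi\ \longmapsto\ \frac{yi-1}{yi+1}=\frac{(y^2-1)+2yi}{y^2+1}\ \longmapsto\ \frac{i}{y}\ \longmapsto\ i .
\]
It goes up the imaginary axis, travels along half of a hyperbolic circle centered at $i$, and comes back up to $i$. Suppose that in every sequence of a subshift each one lies in exactly one occurrence of $1001$. Use these matrices inside the occurrences and $I$ outside, and let the section be the corresponding point of the chain above inside the occurrences and $i$ outside. Matrix and section depend on finitely many symbols, and the section is invariant, so all exponents of this cocycle vanish, whatever the frequency of ones.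
\end{example}

The same works for any block $W0^bW$: with the diagonal rule on the two copies of $W$ and $R_{\pi/(2b)}$ on the gap, the product is $J$ by \eqref{eq:cancel}, and the rule is within $\pi/(2b)$ of the diagonal rule. To approach the diagonal rule we need the sequences of $\Omega$ to decompose into such blocks for arbitrarily large $b$. This leads to the words $W_0=1$, $W_{n+1}=W_n0^{b_n}W_n$, with $b_n\to\infty$ slowly enough that the ones keep a positive frequency. The \emph{rule of level $n$} performs the quarter turn on the middle gaps of the blocks $W_{n+1}$. Its section takes the value $e^{2^{n+1}\kappa}i$ after the first copy of $W_n$, so the sections escape to infinity as the rules converge to the diagonal rule.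

A point $x$ close to $K$ but not in $K$ reads a long word of $\Omega$ around time $0$, so it can apply a rule of high level, and the level must tend to infinity as $x$ approaches $K$. Three difficulties arise.
\begin{enumerate}
\item The level must depend continuously on $x$, so the rules of levels $n$ and $n+1$ have to be joined by a continuous path of rules that all have invariant sections. Far from $K$ no word can be read, so the rule of level $0$ has to be joined to the trivial rule. This is Section~\ref{sec:rules}.
\item A general base does not contain $\Omega$, so a substitute has to be built by shadowing. This is Section~\ref{sec:K}.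
\item The levels of $x$ and $Tx$ differ, so the section is not exactly invariant. The error can be repaired with $G$, and the repair is small if the level changes slowly enough along orbits. This is Section~\ref{sec:ext}.
\end{enumerate}

\section{A subshift with long gaps}\label{sec:words}

Let $1\le b_0<b_1<\cdots$ be integers with $\sum b_n2^{-n}<\infty$; they will be specified in Section~\ref{sec:K}. Put
\[
W_0=1,\qquad W_{n+1}=W_n0^{b_n}W_n,\qquad h_n=|W_n| .
\]
The two copies of $W_n$ are the \emph{halves} of $W_{n+1}$ and $0^{b_n}$ is its \emph{middle gap}. The word $W_n$ begins and ends with $1$ and has $2^n$ ones. From $h_{n+1}=2h_n+b_n$ we get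
\[
\frac{h_n}{2^n}=1+\sum_{k<n}b_k2^{-k-1}\ \longrightarrow\ L:=1+\sum_{k\ge0}b_k2^{-k-1}<\infty .
\]
Let $S$ be the shift, $(S\omega)_j=\omega_{j+1}$, and let $\Omega\subset\{0,1\}^{\mathbb Z}$ be the set of sequences all of whose finite subwords are subwords of some $W_N$. It is closed and $S\Omega=\Omega$. Since $W_N$ is a subword of $W_{N+1}$, the index $N$ can always be taken as large as we wish. An \emph{occurrence} of a word $W$ in a word or sequence is an interval of positions on which $W$ is read.

Induction on $N$ gives, for $N\ge n$,
\begin{equation}\label{eq:canon}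
W_N=W_n0^{c_1}W_n0^{c_2}\cdots W_n,\qquad c_i\in\{b_n,\dots,b_{N-1}\},
\end{equation}
with $2^{N-n}$ copies of $W_n$, which we call \emph{canonical}. The same formula for the pair $0\le n$ shows that the maximal runs of zeros in $W_n$ have lengths in $\{b_0,\dots,b_{n-1}\}$. Two consequences follow. First, \emph{every occurrence of $W_n$ in $W_N$ is canonical}. Its first and last symbols are ones, so they lie in canonical copies; if these copies were different, the occurrence would contain a run of $c_i\ge b_n$ zeros, which is too long. So it lies in one canonical copy and, having the same length, equals it. This is where the strict monotonicity of $(b_n)$ is used. Second, for $N>n$ \emph{the canonical copies of $W_n$ are the halves of the canonical copies of $W_{n+1}$}: these halves are occurrences, hence canonical, and there are $2\cdot2^{N-n-1}$ of them.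

\begin{lemma}\label{lem:words}
Let $\omega\in\Omega$ and $n\ge0$.
\begin{enumerate}
\item[(a)] Two distinct occurrences of $W_n$ in $\omega$ are disjoint, and between them there is a run of at least $b_n$ zeros.
\item[(b)] Every $1$ of $\omega$ lies in an occurrence of $W_n$.
\item[(c)] The occurrences of $W_n$ in $\omega$ are exactly the halves of the occurrences of $W_{n+1}$. In particular, a position that is in no occurrence of $W_{n+1}$, or in the middle gap of one, is in no occurrence of $W_n$.
\item[(d)] The only periodic sequence in $\Omega$ is $0^\infty$.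
\item[(e)] If $\nu$ is an ergodic measure of $S$ on $\Omega$ and $[1]=\{\omega:\omega_0=1\}$, then $\nu([1])\in\{0,1/L\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A window of $\omega$ containing both occurrences is a subword of some $W_N$, $N\ge n$, in which they are distinct canonical copies. Use \eqref{eq:canon}.

(b) Let $\omega_p=1$. The window $[p-h_n,p+h_n]$ is a subword of some $W_N$, $N\ge n$. There the position $p$ lies in a canonical copy of $W_n$, which has length $h_n$ and so is contained in the window.

(c) Halves of occurrences of $W_{n+1}$ are occurrences of $W_n$. Conversely, let $p$ be the first position of an occurrence of $W_n$. The window $[p-h_{n+1},p+h_{n+1}]$ is a subword of some $W_N$, $N>n$. There the occurrence is canonical, hence a half of a canonical copy of $W_{n+1}$, which contains $p$ and so is contained in the window. For the last statement, a position in an occurrence of $W_n$ lies in a half of an occurrence of $W_{n+1}$, and by (a) it lies in no other occurrence of $W_{n+1}$.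

(d) Let $\omega\ne0^\infty$ have period $r$. Then it has infinitely many ones and no run of $r$ zeros. Take $n$ with $b_n\ge r$. By (b) there are two distinct occurrences of $W_n$, and (a) gives a run of $b_n$ zeros, a contradiction.

(e) Let $f=\nu([1])>0$. The measure $\nu$ is ergodic for $S$ and for $S^{-1}$, so there is $\omega$ with $\omega_0=1$ for which the frequency of ones in $[0,m)$ and in $[-m,0)$ tends to $f$ as $m\to\infty$. Given $\eta>0$, there is then a constant $c_\eta$ such that the number of ones in each of these intervals is within $\eta m+c_\eta$ of $fm$, for all $m\ge0$. By (b), the position $0$ lies in an occurrence $[-m',m'')$ of $W_n$, with $m'+m''=h_n$ and $2^n$ ones. Hence $|2^n-fh_n|\le\eta h_n+2c_\eta$. Dividing by $h_n$ and letting $n\to\infty$, then $\eta\to0$, we get $f=1/L$.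
\end{proof}

\medskip
\noindent\textbf{The sequence $\omega^*$.} Define intervals $I_0=\{0\}\subset I_1\subset I_2\subset\cdots$ with $|I_n|=h_n$ by making $I_n$ the initial segment of $I_{n+1}$ for even $n$ and the final segment for odd $n$. Then $\bigcup_nI_n=\mathbb Z$. Since $W_{n+1}$ begins and ends with $W_n$, there is a unique sequence $\omega^*$ that reads $W_n$ on $I_n$ for all $n$. It belongs to $\Omega$, has infinitely many ones in both directions, and its maximal runs of zeros have lengths in $\{b_n:n\ge0\}$.

\section{A continuous path of rules on $\Omega$}\label{sec:rules}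

Fix $\kappa>0$. To pass from level $n$ to level $n+1$ we work on the block
\[
W_{n+2}=W_n\,0^{b_n}\,W_n\,0^{b_{n+1}}\,W_n\,0^{b_n}\,W_n ,
\]
which has two \emph{outer gaps} of length $b_n$ and the middle gap of length $b_{n+1}$. On each copy of $W_n$ we keep the diagonal rule, with product $E=D_{2^n\kappa}$. The products over the seven pieces should be
\[
\begin{array}{l|ccccccc}
 & W_n & 0^{b_n} & W_n & 0^{b_{n+1}} & W_n & 0^{b_n} & W_n\\ \hline
\text{level } n & E & J & E & I & E & J & E\\
\text{in between} & E & R_\varphi & E & R_\chi & E & R_\varphi & E\\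
\text{level } n+1 & E & I & E & J & E & I & E
\end{array}
\]
where $\varphi$ decreases from $\pi/2$ to $0$. The product over the block is $NR_\chi N$ with $N=ER_\varphi E$, and it must fix $i$. As soon as $\varphi<\pi/2$ the matrix $N$ is no longer a rotation, and the middle gap has to compensate. The next lemma finds the angle: write $N=R_\psi P$ with $P$ symmetric, and use that a symmetric matrix of determinant $1$ satisfies the same identity as $D_s$ in \eqref{eq:cancel}.

\begin{lemma}\label{lem:angle}
Let $F\ge0$, $\varphi\in[0,\frac\pi2]$, $N=D_FR_\varphi D_F$, and let $\psi=\psi(F,\varphi)\in[0,\frac\pi2]$ be the argument of the nonzero vector $(\cosh(2F)\cos\varphi,\ \sin\varphi)$. Then $NR_{\pi/2-\psi}N=R_\psi J$. The angle $\psi$ is continuous in $\varphi$, and $\psi(F,0)=0$, $\psi(F,\frac\pi2)=\frac\pi2$.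
\end{lemma}

\begin{proof}
The vector is nonzero, lies in the closed first quadrant and depends continuously on $\varphi$, which gives the last sentence. We have
\[
N=\begin{pmatrix}e^{2F}\cos\varphi&-\sin\varphi\\ \sin\varphi&e^{-2F}\cos\varphi\end{pmatrix}.
\]
The off-diagonal entries of $P=R_{-\psi}N$ are
\[
P_{12}=-\cos\psi\sin\varphi+e^{-2F}\sin\psi\cos\varphi,\qquad P_{21}=\cos\psi\sin\varphi-e^{2F}\sin\psi\cos\varphi .
\]
They are equal if and only if $\cos\psi\sin\varphi=\cosh(2F)\cos\varphi\sin\psi$, which holds because $(\cos\psi,\sin\psi)$ is proportional to $(\cosh(2F)\cos\varphi,\sin\varphi)$. So $P$ is symmetric. Every $2\times2$ matrix satisfies $P^\top JP=(\det P)J$, hence $PJP=J$. Therefore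
\[
NR_{\pi/2-\psi}N=R_\psi P\,R_{\pi/2-\psi}R_\psi\,P=R_\psi PJP=R_\psi J.\qedhere
\]
\end{proof}

For large $F$ the angle $\psi$ falls from $\pi/2$ to almost $0$ while $\varphi$ barely leaves $\pi/2$, since $\tan\psi=\tan\varphi/\cosh(2F)$. The rules therefore depend on the level in a way that is continuous but far from uniform, and Section~\ref{sec:ext} has to allow for this.

To join the rule of level $0$ to the trivial rule we use two more stages: first the stretch is switched off, which is harmless because \eqref{eq:cancel} holds for every $s$, and then the rotation is switched off. We parametrize all stages by $\sigma\in[-2,\infty)$. For integers $k\ge-2$ put $m_k=h_{\max(k,0)+2}$, a nondecreasing sequence.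

\begin{proposition}\label{prop:rules}
There are maps $a\colon[-2,\infty)\times\Omega\to\mathrm{SL}(2,\mathbb R)$ and $Z\colon[-2,\infty)\times\Omega\to\mathbb H$ with the following properties.
\begin{enumerate}
\item[(R1)] $a(\sigma,\omega)Z(\sigma,\omega)=Z(\sigma,S\omega)$.
\item[(R2)] For each $\omega$, the maps $a(\cdot,\omega)$ and $Z(\cdot,\omega)$ are continuous. If $\sigma\le k+1$, then $a(\sigma,\omega)$ and $Z(\sigma,\omega)$ depend only on $\sigma$ and $(\omega_j)_{|j|\le m_k}$.
\item[(R3)] If $\omega_0=1$, then $a(\sigma,\omega)=D_s$ with $0\le s\le\kappa$, and $s=\kappa$ if $\sigma\ge0$. If $\omega_0=0$, then $a(\sigma,\omega)=R_\alpha$ with $0\le\alpha\le\pi/(2b_n)$, where $n=\max(\lfloor\sigma\rfloor,0)$.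
\item[(R4)] $a(-2,\omega)=I$, and $Z(\sigma,\omega)=i$ for $\sigma\in[-2,-1]$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Definition.} On each closed interval between consecutive integers define an integer $n\ge0$ and numbers $\kappa_\sigma,\varphi,\chi$ by
\[
\begin{array}{l|cccc}
 & n & \kappa_\sigma & \varphi & \chi\\ \hline
\sigma\in[-2,-1] & 0 & 0 & (2+\sigma)\frac\pi2 & 0\\[2pt]
\sigma\in[-1,0] & 0 & (1+\sigma)\kappa & \frac\pi2 & 0\\[2pt]
\sigma\in[k,k+1],\ k\ge0 & k & \kappa & (k+1-\sigma)\frac\pi2 & \frac\pi2-\psi(2^k\kappa,\varphi)
\end{array}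
\]
On each interval these are continuous in $\sigma$, and $\varphi,\chi\in[0,\frac\pi2]$. Integers $\sigma\ge-1$ belong to two intervals; we show below that the two resulting definitions agree. Write $W_{n+2}=w_0\cdots w_{h-1}$ with $h=h_{n+2}$, and for $0\le l<h$ put
\[
a_\sigma(l)=\begin{cases}
D_{\kappa_\sigma}&\text{if }w_l=1,\\
R_{\varphi/b_n}&\text{if $l$ is in an outer gap,}\\
R_{\chi/b_{n+1}}&\text{if $l$ is in the middle gap,}\\
I&\text{if $w_l=0$ and $l$ is in one of the four copies of }W_n .
\end{cases}
\]
Let $z_\sigma(l)=a_\sigma(l-1)\cdots a_\sigma(0)\,i$ for $0\le l\le h$, so $z_\sigma(0)=i$. If the position $0$ lies in an occurrence $[-l,-l+h)$ of $W_{n+2}$ in $\omega$, which is unique by Lemma~\ref{lem:words}(a), put $a(\sigma,\omega)=a_\sigma(l)$ and $Z(\sigma,\omega)=z_\sigma(l)$. Otherwise put $a(\sigma,\omega)=I$ and $Z(\sigma,\omega)=i$; in this case $\omega_0=0$ by Lemma~\ref{lem:words}(b).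

\emph{The block returns to $i$:} $z_\sigma(h)=i$. The product over a copy of $W_n$ is $E=D_{2^n\kappa_\sigma}$, so the product over the block is $NR_\chi N$ with $N=ER_\varphi E$. If $\sigma\in[-2,-1]$, then $E=I$ and all factors are rotations. If $\sigma\in[-1,0]$, then $N=EJE=J$ and $\chi=0$, so the product is $J^2=-I$. If $\sigma\ge0$, the product is $R_\psi J$ by Lemma~\ref{lem:angle}. In each case it is a rotation.

\emph{(R1).} Note that $Z(\sigma,S\omega)$ is determined by the place of the position $1$ relative to the occurrences in $\omega$. If $0$ lies in an occurrence and is not its last position, (R1) is the identity $a_\sigma(l)z_\sigma(l)=z_\sigma(l+1)$. Otherwise the left side is $i$: it is $z_\sigma(h)$ if $0$ is the last position of an occurrence, and $I\cdot i$ if $0$ is in none. In both cases the position $1$ lies in no occurrence or is the first position of one, since occurrences are disjoint intervals. So the right side is $i$ as well.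

\emph{Agreement at integers.} At $\sigma=-1$ both rows give $(n,\kappa_\sigma,\varphi,\chi)=(0,0,\frac\pi2,0)$. At $\sigma=0$ both give $(0,\kappa,\frac\pi2,0)$, because $\psi(\kappa,\frac\pi2)=\frac\pi2$. Let $\sigma=k+1$ with $k\ge0$. The definition from $[k,k+1]$ uses the blocks $W_{k+2}$ with $\varphi=0$, $\chi=\frac\pi2$. It gives $D_\kappa$ at the ones, $R_{\pi/(2b_{k+1})}$ on the middle gaps of the occurrences of $W_{k+2}$, and $I$ elsewhere. The definition from $[k+1,k+2]$ uses the blocks $W_{k+3}$ with $\varphi=\frac\pi2$, $\chi=0$. It gives $D_\kappa$ at the ones, $R_{\pi/(2b_{k+1})}$ on the outer gaps of the occurrences of $W_{k+3}$, which are the middle gaps of their halves, and $I$ elsewhere. By Lemma~\ref{lem:words}(c) the two definitions of $a$ agree.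

For $Z$, consider an occurrence of $W_{k+3}=W_{k+2}0^{b_{k+2}}W_{k+2}$. On the first half both definitions start from $i$ and apply the same matrices. The product over the first half is $D_{2^{k+1}\kappa}JD_{2^{k+1}\kappa}=J$, which fixes $i$, and $a=I$ on the middle gap. So the second definition gives $i$ on the middle gap and at the first position of the second half. On the middle gap the first definition gives $i$ by Lemma~\ref{lem:words}(c), and on the second half both definitions again start from $i$ and apply the same matrices. Outside the occurrences of $W_{k+3}$ both give $i$, again by Lemma~\ref{lem:words}(c).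

\emph{(R2).} On each closed interval $n$ is constant, so $l$ does not depend on $\sigma$, and $a_\sigma(l)$, $z_\sigma(l)$ are continuous in $\sigma$; the pieces agree at the integers. If $\sigma\le k+1$, we can use a row with $n\le\max(k,0)$. An occurrence of $W_{n+2}$ containing $0$ lies in $|j|<h_{n+2}\le m_k$, so its existence and position are read from $(\omega_j)_{|j|\le m_k}$.

\emph{(R3), (R4).} Use the row of the interval $[\lfloor\sigma\rfloor,\lfloor\sigma\rfloor+1]$, for which $n=\max(\lfloor\sigma\rfloor,0)$. The angles that occur are $0$, $\varphi/b_n$ and $\chi/b_{n+1}$, all at most $\pi/(2b_n)$. For $\sigma=-2$ we have $\kappa_\sigma=\varphi=\chi=0$, and for $\sigma\in[-2,-1]$ all $a_\sigma(l)$ are rotations.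
\end{proof}

\section{Realizing $\Omega$ inside the base}\label{sec:K}

For the full shift on $\{0,1\}$ one takes $K=\Omega$ and this section is not needed. In general we let the symbol $0$ mean that the orbit stays near a periodic orbit, and the symbol $1$ mark an excursion along a homoclinic orbit. Throughout the section $T$ is as in Theorem~\ref{thm:main}. This is the only part of the proof of that theorem where expansivity, shadowing, transitivity and the infiniteness of $X$ are used.

\begin{lemma}\label{lem:homoclinic}
There are a periodic point $p$, a point $q\notin\mathrm{orb}(p)$ and $c\in\mathbb Z$ such that $d(T^jq,T^jp)\to0$ as $j\to-\infty$ and $d(T^jq,T^{j+c}p)\to0$ as $j\to+\infty$.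
\end{lemma}

\begin{proof}
Let $\delta$ correspond to $e_0/2$. Transitivity, applied with $U=V$ a ball of radius $\delta/2$, gives $x$ and $n\ge1$ with $d(T^nx,x)<\delta$, and Lemma~\ref{lem:closing}(a) gives a periodic point $p$.

Since $X$ is infinite there is $y\notin\mathrm{orb}(p)$. Let $\rho=d(y,\mathrm{orb}(p))>0$, $\varepsilon=\min(e_0/2,\rho/2)$, and let $\delta\le\varepsilon$ correspond to $\varepsilon$. Let $B_p$, $B_y$ be the open balls of radius $\delta/2$ about $p$ and $y$. Transitivity gives $x_1\in B_p$, $n_1\ge1$ with $T^{n_1}x_1\in B_y$, and $x_2\in B_y$, $n_2\ge1$ with $T^{n_2}x_2\in B_p$. The sequence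
\[
\dots,T^{-2}p,\ T^{-1}p,\ \ x_1,\dots,T^{n_1-1}x_1,\ \ x_2,\dots,T^{n_2-1}x_2,\ \ p,\ Tp,\dots
\]
with $x_1$ at time $0$ is a $\delta$-pseudo-orbit: its jumps are $d(p,x_1)$, $d(T^{n_1}x_1,x_2)$ and $d(T^{n_2}x_2,p)$, all less than $\delta$. Let $q$ $\varepsilon$-shadow it. Then $d(T^{n_1}q,y)<\varepsilon+\delta/2\le\frac34\rho$, so $q\notin\mathrm{orb}(p)$. With $c=-n_1-n_2$ we have $d(T^jq,T^jp)\le\varepsilon$ for $j<0$ and $d(T^jq,T^{j+c}p)\le\varepsilon$ for $j\ge n_1+n_2$. Lemma~\ref{lem:closing}(b) finishes the proof.
\end{proof}

\begin{proposition}\label{prop:K}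
There is an integer $r\ge1$ such that for arbitrarily large $b_0$ the following holds, with $b_n=b_0+nr$ and $\Omega$, $\omega^*$ as in Section~\ref{sec:words}. There are a compact set $K\subset X$ with $TK=K$, a set $C\subset K$ that is open and closed in $K$, and a point $x^*\in K$ such that the itinerary $\Phi(x)=(1_C(T^jx))_{j\in\mathbb Z}$ lies in $\Omega$ for all $x\in K$, and $\Phi(x^*)=\omega^*$.
\end{proposition}

The map $\Phi\colon K\to\Omega$ is continuous because $1_C$ is continuous on $K$, and $\Phi\circ T=S\circ\Phi$. The sequence $b_n=b_0+nr$ meets the requirements of Section~\ref{sec:words}, with $L=1+b_0+r$.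

\begin{proof}
Let $p,q,c$ be as in Lemma~\ref{lem:homoclinic} and let $r$ be the period of $p$. The point $q$ is not periodic: $T^mq=q$ with $m\ge1$ would give $d(q,p)=d(T^{-kmr}q,T^{-kmr}p)\to0$ as $k\to\infty$. So $q$ does not belong to $Y=\mathrm{orb}(p)\cup\{T^jq:j\ne0\}$, and since $T^jq$ approaches $\mathrm{orb}(p)$ as $|j|\to\infty$, the distance $3\varepsilon_0:=d(q,Y)$ is positive. Let $\delta_0$ correspond to $\varepsilon_0$, and choose $\ell\ge1$ with
\[
d(T^{-\ell}q,T^{-\ell}p)\le\delta_0,\qquad d(T^{\ell}q,T^{\ell+c}p)\le\delta_0 .
\]
After an excursion the orbit follows $\mathrm{orb}(p)$ with a definite phase, and the next excursion can start only when the phase is right. This restricts the gap lengths to one residue class. Let $b_0\ge2\ell$ satisfy $b_0+1+c\equiv0\pmod r$; then $b_n\ge2\ell$ and $b_n+1+c\equiv0\pmod r$ for all $n$.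

Define a sequence $\xi$ as follows. Let $k$ be a position with $\omega^*_k=1$, and let $k+b+1$ be the position of the next one, so that $b\in\{b_n\}$. Put
\[
\xi_{k+j}=T^jq\quad(-\ell\le j<\ell),\qquad \xi_{k+j}=T^{j+c}p\quad(\ell\le j\le b-\ell).
\]
The second range is nonempty and ends just before $(k+b+1)-\ell$, where the range of the next one starts. As $\omega^*$ has infinitely many ones in both directions, the ranges tile $\mathbb Z$. The jump at the end of the first range is $d(T^\ell q,T^{\ell+c}p)\le\delta_0$. The jump at the end of the second is $d(T^{b-\ell+1+c}p,T^{-\ell}q)=d(T^{-\ell}p,T^{-\ell}q)\le\delta_0$. So $\xi$ is a $\delta_0$-pseudo-orbit, with $\xi_j=q$ if $\omega^*_j=1$ and $\xi_j\in Y$ if $\omega^*_j=0$. Let $x^*$ $\varepsilon_0$-shadow $\xi$. Then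
\[
d(T^jx^*,q)\le\varepsilon_0\ \text{ if }\omega^*_j=1,\qquad d(T^jx^*,q)\ge2\varepsilon_0\ \text{ if }\omega^*_j=0 .
\]
Let $K$ be the closure of the orbit of $x^*$ and $C=\{x\in K:d(x,q)\le\varepsilon_0\}$. Then $K$ is compact, $TK=K$, and every $x\in K$ has $d(x,q)\le\varepsilon_0$ or $d(x,q)\ge2\varepsilon_0$, so $C$ is open and closed in $K$. By construction $\Phi(T^jx^*)=S^j\omega^*\in\Omega$. Since $\Phi$ is continuous into $\{0,1\}^{\mathbb Z}$ and $\Omega$ is closed, $\Phi(K)\subset\Omega$.
\end{proof}

\section{Extending the diagonal rule with an invariant section}\label{sec:ext}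

The next proposition uses no hyperbolicity of the base.

\begin{proposition}\label{prop:ext}
Let $T$ be a homeomorphism of a compact metric space $X$, let $(b_n)$ and $\Omega$ be as in Section~\ref{sec:words}, let $K\ne\emptyset$ be compact with $TK=K$, and let $C\subset K$ be open and closed in $K$ with $\Phi(x)=(1_C(T^jx))_j\in\Omega$ for all $x\in K$. Let $\kappa,\varepsilon'>0$. Then there are continuous maps $A\colon X\to\mathrm{SL}(2,\mathbb R)$ and $z\colon X\setminus K\to\mathbb H$ such that $A=D_\kappa$ on $C$, $A=I$ on $K\setminus C$,
\begin{equation}\label{eq:inv}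
A(x)z(x)=z(Tx)\qquad(x\in X\setminus K),
\end{equation}
and $\sup_x\|A(x)-I\|\le\varepsilon'e^\kappa+\max\big(e^\kappa-1,\ \pi/(2b_0)\big)$.
\end{proposition}

The proof occupies the rest of the section. Let $a$, $Z$, $m_k$ be as in Proposition~\ref{prop:rules}.

\subsection{Reading symbols near $K$}

The sets $C$ and $K\setminus C$ are compact and disjoint, so for some $\theta>0$ their open $\theta$-neighborhoods $O_1$ and $O_0$ are disjoint. Extend $\Phi$ to $X$ by putting $\Phi(x)_j=s$ if $T^jx\in O_s$, $s\in\{0,1\}$, and $\Phi(x)_j=*$ if $T^jx\notin O_0\cup O_1$. This agrees with the itinerary on $K$, satisfies $\Phi(Tx)=S\Phi(x)$, and for $s\in\{0,1\}$ the condition $\Phi(x)_j=s$ is open in $x$. For each $m$ there is $\delta_m>0$ such that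
\begin{equation}\label{eq:read}
d(x,K)<\delta_m\ \Longrightarrow\ \text{some }\omega\in\Omega\text{ has }\omega_j=\Phi(x)_j\text{ for }|j|\le m .
\end{equation}
Indeed, choose $\delta_m$ by uniform continuity so that $d(x,y)<\delta_m$ implies $d(T^jx,T^jy)<\theta$ for $|j|\le m$, let $y\in K$ be nearest to $x$, and take $\omega=\Phi(y)$.

\subsection{How slowly the level must change}

If $x$ has level $\sigma$ and $Tx$ has level $\sigma'$, the rule sends the section at $x$ to $Z(\sigma,S\omega)$, while the section at $Tx$ is $Z(\sigma',S\omega)$. The correction is $G(Z(\sigma,S\omega),Z(\sigma',S\omega))$, and it must tend to $I$ as the level grows. We claim that there are numbers $1\ge\eta_{-2}\ge\eta_{-1}\ge\eta_0\ge\cdots>0$ such that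
\begin{equation}\label{eq:eta}
\big\|G\big(Z(\sigma,\omega),Z(\sigma',\omega)\big)-I\big\|\le\frac{\varepsilon'}{k+3}
\end{equation}
whenever $\omega\in\Omega$, $\sigma\in[k,k+1]$, $\sigma'\ge-2$ and $|\sigma-\sigma'|\le\eta_k$. By (R2), the functions $(\sigma,\sigma')\mapsto G(Z(\sigma,\omega),Z(\sigma',\omega))$ on the square $[-2,k+2]^2$, for $\omega\in\Omega$, are finitely many. Each is uniformly continuous and equals $I$ on the diagonal. This gives $\eta_k\le1$, and we decrease the $\eta_k$ successively to make the sequence nonincreasing.

\subsection{The level function}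

The function $u(x)=1/d(x,K)$ on $X\setminus K$ tends to infinity at $K$ but may change a lot in one step of $T$. We replace it by
\[
\tau(x)=\inf_{j\in\mathbb Z}\big(u(T^jx)+|j|\big)\qquad(x\in X\setminus K),
\]
which has the following properties.
\begin{itemize}
\item $0<\tau\le u$; the upper bound is the term $j=0$.
\item $\tau$ is continuous. Near a given point $u\le M$ for some $M$, so $\tau\le M$ and terms with $|j|>M$ do not matter; there $\tau$ is a minimum of finitely many continuous functions.
\item $|\tau(Tx)-\tau(x)|\le1$, since $\tau(Tx)=\inf_j(u(T^jx)+|j-1|)$ and $\big||j-1|-|j|\big|=1$.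
\item $\tau(x)\to\infty$ as $d(x,K)\to0$. Given $m$, uniform continuity and $TK=K$ show that $d(T^jx,K)<1/m$ for $|j|\le m$ when $d(x,K)$ is small, and then every term of the infimum exceeds $m$.
\end{itemize}
Choose recursively $0<\tau_{-2}<\tau_{-1}<\tau_0<\cdots$ with
\[
\tau_k>1/\delta_{m_{k+1}+1},\qquad\tau_{k+1}-\tau_k\ge1/\eta_{k+1}\ge1\qquad(k\ge-2).
\]
Let $g\colon[0,\infty)\to[-2,\infty)$ be equal to $-2$ on $[0,\tau_{-2}]$, satisfy $g(\tau_k)=k$, and be linear on each $[\tau_k,\tau_{k+1}]$. Put
\[
\sigma=g\circ\tau,\qquad V=\{x\in X\setminus K:\tau(x)\ge\tau_{-2}\},\qquad V'=\{x\in X\setminus K:\tau(x)\le\tau_{-2}\}.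
\]
The function $\sigma$ is continuous, equals $-2$ on $V'$, and tends to infinity as $d(x,K)\to0$. The first condition on $\tau_k$ lets points of level $k$ read enough symbols, and the second makes $\sigma$ slow.

\begin{lemma}\label{lem:level}
Let $x\in X\setminus K$ and $k=\lfloor\sigma(x)\rfloor$.
\begin{enumerate}
\item[(a)] If $x\in V$, some $\omega\in\Omega$ has $\omega_j=\Phi(x)_j$ for $|j|\le m_{k+1}+1$.
\item[(b)] $|\sigma(Tx)-\sigma(x)|\le\eta_k$. In particular $\lfloor\sigma(Tx)\rfloor\le k+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\tau(x)\ge\tau_k$: for $k=-2$ because $x\in V$, and for $k\ge-1$ because $g<k$ on $[0,\tau_k)$. Hence $d(x,K)=1/u(x)\le1/\tau_k<\delta_{m_{k+1}+1}$, and \eqref{eq:read} applies.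

(b) The slope of $g$ on $[\tau_j,\tau_{j+1}]$ is at most $\eta_{j+1}$. Let $k\ge-1$. Then $\tau(x)\in[\tau_k,\tau_{k+1}]$, and since $\tau$ changes by at most $1$ and consecutive $\tau_j$ are at least $1$ apart, $\tau(Tx)\in[\tau_{k-1},\tau_{k+2}]$. On this interval the slopes are at most $\max(\eta_k,\eta_{k+1},\eta_{k+2})=\eta_k$. For $k=-2$ both values lie in $[0,\tau_0]$, where the slopes are at most $\eta_{-1}\le\eta_{-2}$. Finally $\sigma(Tx)\le\sigma(x)+1<k+2$.
\end{proof}

\subsection{The uncorrected cocycle and the section}

For $x\in V$ call $\omega\in\Omega$ \emph{adapted to $x$} if $\omega_j=\Phi(x)_j$ for $|j|\le m_k$, where $k=\lfloor\sigma(x)\rfloor$. Such $\omega$ exist by Lemma~\ref{lem:level}(a). Define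
\[
\begin{array}{lll}
z(x)=Z(\sigma(x),\omega),&\hat A(x)=a(\sigma(x),\omega)&\text{for }x\in V,\ \omega\text{ adapted to }x,\\[2pt]
z(x)=i,&\hat A(x)=I&\text{for }x\in V',
\end{array}
\]
and $\hat A=D_\kappa$ on $C$, $\hat A=I$ on $K\setminus C$. The first line does not depend on the choice of $\omega$ by (R2), and the two lines agree on $V\cap V'$ by (R4), since $\sigma=-2$ there.

\begin{lemma}\label{lem:hat}
The map $z$ is continuous on $X\setminus K$, and $\hat A$ is continuous on $X$. Moreover $\|\hat A\|\le e^\kappa$ and $\|\hat A-I\|\le\max(e^\kappa-1,\pi/(2b_0))$.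
\end{lemma}

\begin{proof}
The bounds follow from (R3). Let $x_0\in V$, $k=\lfloor\sigma(x_0)\rfloor$, and let $\omega$ be adapted to $x_0$. The symbols $\Phi(x_0)_j$, $|j|\le m_k$, are $0$ or $1$, so they are the same for $x$ near $x_0$; also $\sigma(x)<k+1$ near $x_0$. Since $(m_k)$ is nondecreasing, the same $\omega$ is adapted to all $x\in V$ near $x_0$, and (R2) shows that $z$ and $\hat A$ are continuous on $V$. They are constant on $V'$. Both sets are closed in $X\setminus K$ and cover it, so $z$ and $\hat A$ are continuous on the open set $X\setminus K$.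

Let $x_0\in K$. The restriction of $\hat A$ to $K$ is continuous because $C$ is open and closed in $K$. Let $x\to x_0$ with $x\notin K$. Then $\sigma(x)\to\infty$, so eventually $x\in V$, $\sigma(x)\ge0$, and $\Phi(x)_0=\Phi(x_0)_0$. If $x_0\in C$, then eventually $\hat A(x)=D_\kappa$ by (R3). If $x_0\in K\setminus C$, then eventually $\hat A(x)$ is a rotation by an angle at most $\pi/(2b_{\lfloor\sigma(x)\rfloor})$, which tends to $0$ because $b_n\to\infty$.
\end{proof}

\subsection{The correction}

Define $A=\hat A$ on $K$ and
\[
A(x)=G_x\hat A(x),\qquad G_x=G\big(\hat A(x)z(x),\,z(Tx)\big)\qquad(x\in X\setminus K).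
\]
Then $A$ takes values in $\mathrm{SL}(2,\mathbb R)$, is continuous on $X\setminus K$, and satisfies \eqref{eq:inv} because $G(w,w')w=w'$. It remains to control $G_x$.

\begin{lemma}\label{lem:corr}
If $x\in X\setminus K$ and $k=\lfloor\sigma(x)\rfloor$, then $\|G_x-I\|\le\varepsilon'/(k+3)$.
\end{lemma}

\begin{proof}
Let $x\in V$, and take $\omega$ as in Lemma~\ref{lem:level}(a). It is adapted to $x$, so (R1) gives
\[
\hat A(x)z(x)=a(\sigma(x),\omega)Z(\sigma(x),\omega)=Z(\sigma(x),S\omega).
\]
We claim that $z(Tx)=Z(\sigma(Tx),S\omega)$. The sequence $S\omega$ agrees with $\Phi(Tx)=S\Phi(x)$ for $|j|\le m_{k+1}$, and $\lfloor\sigma(Tx)\rfloor\le k+1$. So if $Tx\in V$, then $S\omega$ is adapted to $Tx$ and the claim is the definition. If $Tx\notin V$, then $\sigma(Tx)=-2$ and both sides equal $i$ by (R4). Now \eqref{eq:eta} applies with $S\omega$, $\sigma(x)$ and $\sigma(Tx)$, by Lemma~\ref{lem:level}(b).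

Let $x\notin V$. Then $\hat A(x)z(x)=i$ and $\sigma(x)=-2$, so $\sigma(Tx)\le-1$ by Lemma~\ref{lem:level}(b). Thus $z(Tx)=i$, by (R4) if $Tx\in V$ and by definition otherwise, and $G_x=G(i,i)=I$.
\end{proof}

As $x\notin K$ tends to $x_0\in K$, we have $\sigma(x)\to\infty$, so $G_x\to I$ and $A(x)\to\hat A(x_0)=A(x_0)$ by Lemmas~\ref{lem:hat} and~\ref{lem:corr}. Hence $A$ is continuous on $X$. Since $k+3\ge1$, we have $\|A-I\|\le\varepsilon'\|\hat A\|+\|\hat A-I\|$, and Lemma~\ref{lem:hat} gives the bound on $\|A-I\|$. Proposition~\ref{prop:ext} is proved.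

\section{The exponents}\label{sec:exp}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $(b_n)$, $K$, $C$, $x^*$ from Proposition~\ref{prop:K}, and for $\kappa,\varepsilon'>0$ take $A$, $z$ from Proposition~\ref{prop:ext}. We show that all periodic exponents vanish and $\Lambda(T,A)=\{0,\kappa/L\}$. Let $\mu$ be ergodic. Since $TK=K$, we have $\mu(K)\in\{0,1\}$.

\emph{Measures off $K$.} If $\mu(K)=0$, then $\lambda(T,A,\mu)=0$ by Lemma~\ref{lem:section} with $U=X\setminus K$.

\emph{Measures on $K$.} For $x\in K$ and $n\ge1$ we have $A^{(n)}(x)=D_{\kappa t}$, where $t$ is the number of $j\in[0,n)$ with $T^jx\in C$. If $\mu(K)=1$, Birkhoff's theorem gives $\lambda(T,A,\mu)=\kappa\mu(C)=\kappa\nu([1])$, where $\nu=\Phi_*\mu$ is an ergodic measure on $\Omega$. By Lemma~\ref{lem:words}(e) the exponent is $0$ if $\mu(C)=0$ and $\kappa/L$ otherwise.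

\emph{Periodic orbits.} A periodic orbit off $K$ has exponent $0$ by the first case. If $x\in K$ is periodic, then $\Phi(x)$ is periodic, so $\Phi(x)=0^\infty$ by Lemma~\ref{lem:words}(d); the orbit misses $C$ and has exponent $0$ by the second case. Periodic orbits exist by Lemma~\ref{lem:homoclinic}, so $0\in\Lambda(T,A)$.

\emph{A measure with exponent $\kappa/L$.} Let $\mu_n=\frac1{h_n}\sum_{j\in I_n}\delta_{T^jx^*}$, a measure on $K$, and let $\mu^*$ be a weak* limit of a subsequence. For continuous $f$ we have $|\int f\circ T\,d\mu_n-\int f\,d\mu_n|\le2\max|f|/h_n$, because $I_n$ is an interval; so $\mu^*$ is invariant. Since $1_C$ is continuous on $K$ and $\omega^*$ reads $W_n$ on $I_n$, we get $\mu^*(C)=\lim2^n/h_n=1/L>0$. The ergodic decomposition of $\mu^*$ for $T|_K$ gives an ergodic $\mu$ with $\mu(K)=1$ and $\mu(C)>0$, and then $\lambda(T,A,\mu)=\kappa/L$.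

\emph{Choice of constants.} The number $L$ depends only on $(b_n)$, which is chosen before $\kappa$. Given $\lambda>0$, take $\kappa=\lambda L$ and any $\varepsilon'$. Given $\varepsilon>0$, take $b_0>\pi/\varepsilon$, then $\kappa$ with $e^\kappa-1<\varepsilon/2$, then $\varepsilon'$ with $\varepsilon'e^\kappa<\varepsilon/2$. Proposition~\ref{prop:ext} gives $\sup_x\|A(x)-I\|<\varepsilon$, with $\lambda(\varepsilon)=\kappa/L$.
\end{proof}

\begin{remark}\label{rem:unbounded}
The section $z$ is unbounded, so the recurrence argument of Lemma~\ref{lem:section} cannot be avoided. Suppose $z$ bounded. Then \eqref{eq:norm} and \eqref{eq:inv} bound $\log\|A^{(N)}\|$ on $X\setminus K$ by a constant $M$ independent of $N$. Let $\mu$ be ergodic with exponent $\kappa/L$, let $\mu_k\to\mu$ be periodic measures, and let $O\subset X$ be open with $O\cap K=C$. Then $\liminf_k\mu_k(O)\ge\mu(O)>0$. Periodic orbits in $K$ miss $C$, so for large $k$ the measure $\mu_k$ lives off $K$. Hence $\int\log\|A^{(N)}\|\,d\mu\le M$ for all $N$, and \eqref{eq:kingman} gives exponent $0$, a contradiction.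
\end{remark}

\begin{remark}\label{rem:scope}
Theorem~\ref{thm:main} shows that for periodic data $\lambda_0=0$ the failure of monochromaticity left open by Theorem~\ref{thm:min} occurs over every hyperbolic base, with any excess $\lambda>0$. We claim nothing about cocycles that are not uniformly hyperbolic and have constant periodic data $\lambda_0>0$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bochi}
J.~Bochi, \emph{Monochromatic nonuniform hyperbolicity}, arXiv:2408.03878 (2024).

\bibitem{Bowen}
R.~Bowen, Lecture Notes in Mathematics 470.

\bibitem{Walters}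
P.~Walters, Lecture Notes in Mathematics 668.

\end{thebibliography}
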